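# Attractors and repellers derived from expanding maps: why only dimension three closes up

## 1. The doubling map in a solid torus, and its relatives over tori

Let $S^1\subset\mathbb C$ be the unit circle, $D^2\subset\mathbb C$ the closed unit disk, $N=S^1\times D^2$, and
$$e:N\to N,\qquad e(z,w)=\left(z^2,\ \tfrac12 z+\tfrac14 w\right).$$
The second coordinate has modulus at most $\frac12+\frac14<1$, so $e(N)\subset\operatorname{int}N$. The map is injective. Indeed, if $e(z,w)=e(z',w')$, then $z'=\pm z$. If $z'=z$, then $w'=w$. If $z'=-z$, then $z=\frac14(w'-w)$, and the left side has modulus $1$ while the right side has modulus at most $\frac12$. The derivative is block triangular with invertible blocks, so $e$ is an embedding. It sends the disk over $z$ into the disk over $z^2$ and shrinks it by the factor $\frac14$.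

Each fiber disk contains two image disks of radius $\frac14$, namely the images of the disks over the two square roots of the base point. By induction, $e^h(N)$ meets each fiber in $2^h$ disks of radius $4^{-h}$. So $S=\bigcap_h e^h(N)$ meets each fiber in a Cantor set, while along the base it is stretched by the doubling map $z\mapsto z^2$.

Now look outward instead of inward. Suppose $N$ sits in a 3-manifold $M$ and $f:M\to M$ is a diffeomorphism with $f|_N=e$. Then $N\subset f^{-1}N\subset f^{-2}N\subset\cdots$ is an increasing union of solid tori. Identify $f^{-h}N$ with $N$ by $f^h$; then each inclusion becomes $e$, which winds twice around. On fundamental groups we see $\mathbb Z\xrightarrow{2}\mathbb Z\xrightarrow{2}\cdots$, so the union, the basin of the attractor, has fundamental group $\mathbb Z[\frac12]$. This group is not finitely generated, so the basin is not all of a closed manifold. Something else must live in the rest of $M$.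

The same construction works over every torus $T^p=(S^1)^p$, with a two-dimensional fiber. Put
$$e:T^p\times D^2\to T^p\times D^2,\qquad e(z_1,\dots,z_p,w)=\Big(z_1^2,\dots,z_p^2,\ \sum_{j=1}^p2^{-j}z_j+2^{-p-1}w\Big).$$
The last coordinate has modulus at most $(1-2^{-p})+2^{-p-1}<1$. For injectivity, let $e(z,w)=e(z',w')$ and let $J$ be the set of $j$ with $z'_j=-z_j$. If $J=\emptyset$, then $w=w'$. If $J\neq\emptyset$ has least element $j_0$, then
$$\Big|2\sum_{j\in J}2^{-j}z_j\Big|\ \ge\ 2\Big(2^{-j_0}-\sum_{j_0<j\le p}2^{-j}\Big)=2\cdot2^{-p},$$
whereas this quantity must equal $2^{-p-1}|w'-w|\le2^{-p}$, a contradiction. The case $p=1$ is the first example.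

With one-dimensional fibers the doubling map of the circle does not fit. Suppose $e(z,w)=(z^2,h(z,w))$ were an embedding of $S^1\times[-1,1]$ into itself. Put $\delta(z)=h(z,0)-h(-z,0)$. This is real and never $0$, because $z$ and $-z$ lie over the same point. But $\delta(-z)=-\delta(z)$, so $\delta$ vanishes somewhere on the connected circle.

So local models of type "torus of dimension $n-2$ times $D^2$" exist in every dimension $n\ge3$. In a closed manifold, points that do not flow into the attractor must go somewhere. The most symmetric wish is that all recurrent behavior of $f$ is made of such sets, attracting for $f$ or for $f^{-1}$. *In which dimensions can this happen?* These notes prove that the answer is $n=3$ and nothing else.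

## 2. Non-wandering sets, attractors derived from expanding maps, and the two theorems

Throughout, manifolds are smooth, $f:M\to M$ is a diffeomorphism of a closed manifold, and disk bundles have connected base. A point $x$ is *non-wandering* if every neighborhood $U$ of $x$ satisfies $f^k(U)\cap U\ne\emptyset$ for some $k\ge1$; the set of these points is $\Omega(f)$. It is closed, and it contains the set $\omega(x)$ of limit points of $f^k x$, $k\to+\infty$, for every $x$.

**Definition (expanding map).** Let $X$ be a connected closed manifold of dimension $p\ge1$. A smooth map $g:X\to X$ is *expanding* if, for some Riemannian metric, there are $C>0$ and $\lambda>1$ with $|Dg^k(v)|\ge C\lambda^k|v|$ for all tangent vectors $v$ and all $k\ge1$.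

The map $(z_j)\mapsto(z_j^2)$ of $T^p$ is expanding with $C=1$, $\lambda=2$. Here is a non-orientable example. Let $K$ be the Klein bottle, the quotient of $\mathbb R^2$ by $a(x,t)=(x+1,t)$ and $b(x,t)=(-x,t+1)$. The map $(x,t)\mapsto(3x,3t)$ carries points equivalent under $a$ to points equivalent under $a^3$. It carries points equivalent under $b$ to points equivalent under $b^3$, since $b^3(3x,3t)=(-3x,3t+3)$. So it descends to an expanding map of $K$, of degree $9$.

**Definition (attractor derived from an expanding map).** Let $g:X\to X$ be expanding, $\dim X=p$, and let $\pi:N\to X$ be a $q$-disk bundle. Let $e:N\to N$ be an embedding with $e(N)\subset\operatorname{int}N$ that maps fibers into fibers, covers $g$ (that is, $\pi\circ e=g\circ\pi$), and is uniformly contracting along the fibers. If $N$ is embedded in an $n$-manifold $M$, $n=p+q$, and $f|_N=e$, then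
$$S=\bigcap_{h=1}^\infty f^h(N)$$
is an *attractor of $f$ derived from an expanding map*, of type $(p,q)$, with defining disk bundle $N$. A *repeller* derived from an expanding map is a set $S=\bigcap_{h\ge1}f^{-h}(N)$ that is such an attractor for $f^{-1}$. Together they are called *$(\pm)$ attractors derived from expanding maps*. Such an $S$ is *oriented* if $X$ is orientable and $N\to X$ is an orientable bundle.

These are the sets of Smale's Group DE. Section 1 gives models of type $(p,2)$ over $T^p$. Since $p\ge1$, an isolated attracting point is not of this kind. Uniform contraction enters below only through one consequence: the diameters of $e^k(\text{fiber})$ tend to $0$ uniformly as $k\to\infty$.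

The problem comes from Fan Ding, Jianzhong Pan, Shicheng Wang and Jiangang Yao, "Only rational homology spheres admit $\Omega(f)$ to be union of DE attractors", arXiv:0812.1260 (2008). Three known results may be used.

* (i) If $\Omega(f)$ consists of finitely many $(\pm)$ attractors derived from expanding maps, then it consists of exactly one attractor and one repeller.
* (ii) There is a diffeomorphism $f$ of a closed orientable 3-manifold $M$ with $\Omega(f)$ a union of finitely many $(\pm)$ attractors derived from expanding maps if and only if $M$ is a lens space $L(p,q)$. (Here $p,q$ are the lens space parameters, not the type.)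
* (iii) If $M$ is closed and oriented of dimension $n$ and $\Omega(f)$ consists of finitely many oriented $(\pm)$ attractors derived from expanding maps, then $M$ is a rational homology sphere and all these attractors are of type $(n-2,2)$; in particular, in this oriented setting $n\ne4$.

**Theorem 1.** There is a diffeomorphism $f$ of a closed $n$-manifold with $\Omega(f)$ a union of finitely many $(\pm)$ attractors derived from expanding maps if and only if $n=3$. So the set of such $n$ is $\{3\}$. No orientability of $M$, of the bases or of the bundles is assumed.

**Theorem 2.** A closed connected manifold $M$ of any dimension, orientable or not, carries such an $f$ if and only if $M$ is a lens space with finite $\pi_1$. In that case both bases are circles, both defining bundles are solid tori $S^1\times D^2$, and the two expanding maps have the same absolute degree.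

## 3. Expanding maps: degree, contractible covers, growth, eigenvalues

Let $g:X\to X$ be expanding, with $X$ closed and connected, $\dim X=p\ge1$, and constants $C,\lambda$.

**(E1) $g$ is a finite covering of degree $d\ge2$.** Since $Dg$ is injective, $g$ is a local diffeomorphism of a closed connected manifold, hence a finite covering. If $d=1$, then $g^k$ is a diffeomorphism. All singular values of $Dg^k$ are at least $C\lambda^k$, so
$$\operatorname{Vol}X=\int_X|\det Dg^k|\ge(C\lambda^k)^p\operatorname{Vol}X .$$
This is false for large $k$.

Let $\tilde X\to X$ be the universal cover with the lifted metric, which is complete, and let $\tilde g:\tilde X\to\tilde X$ be a lift of $g$. The composite of $\tilde X\to X$ with $g$ is again a universal covering of $X$, so $\tilde g$ is a diffeomorphism. Measuring lengths of paths, we see that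
$$\tilde g^{-k}\ \text{ is Lipschitz with constant }\ \frac1{C\lambda^k}.\tag{1}$$

**(E2) $X$ is aspherical, $\pi_1(X)$ is torsion-free, and the periodic points of $g$ are dense.** There is $r_0>0$, below the injectivity radius of $X$, such that all balls of radius $r_0$ in $\tilde X$ are contractible. Let $K\subset\tilde X$ be the image of a sphere. By (1), $\tilde g^{-k}K$ has diameter less than $r_0$ for large $k$, so it lies in a contractible ball. Applying the diffeomorphism $\tilde g^k$, we see that the sphere is null-homotopic in $\tilde X$. So all homotopy groups of $\tilde X$ vanish and $\tilde X$ is contractible. A group with a finite-dimensional $K(\pi,1)$ is torsion-free.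

For periodic points, let $\tilde x\in\tilde X$, $r>0$, and let $\tilde B$ be the closed $r$-ball about $\tilde x$. By (1), $\tilde g^k(\tilde B)$ contains the ball of radius $C\lambda^kr$ about $\tilde g^k\tilde x$. Some deck translate $\gamma\tilde x$ lies within $\operatorname{diam}X$ of $\tilde g^k\tilde x$. Deck transformations are isometries, so $\gamma\tilde B$ is the closed $r$-ball about $\gamma\tilde x$. Hence $\gamma\tilde B\subset\tilde g^k(\tilde B)$ once $C\lambda^kr>\operatorname{diam}X+r$. For large $k$ the map $\tilde g^{-k}\gamma$ therefore sends the complete space $\tilde B$ into itself and is a contraction. It has a fixed point $y$ in $\tilde B$, with $\tilde g^ky=\gamma y$. The projection of $y$ to $X$ is a fixed point of $g^k$ within $r$ of the projection of $\tilde x$.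

**(E3) $\pi_1(X)$ is virtually nilpotent**, that is, it has a nilpotent subgroup of finite index. (For the Klein bottle, the subgroup $\langle a,b^2\rangle\cong\mathbb Z^2$ has index 2.) By Gromov's theorem it suffices that the finitely generated group $\pi_1(X)$ has polynomial growth. If $R\le C\lambda^k$, then (1) gives $\tilde g^{-k}B(\tilde x,R)\subset B(\tilde g^{-k}\tilde x,1)$. Put $L=\max(1,\max|Dg|)$; then
$$\operatorname{Vol}B(\tilde x,R)\le L^{pk}\sup_y\operatorname{Vol}B(y,1),$$
and the supremum is finite because the deck group acts cocompactly by isometries. For the least admissible $k\ge1$ we have $k\le\max(1,\,1+\log(R/C)/\log\lambda)$, so the right side is bounded by a polynomial in $R$. Choose $\varepsilon>0$ so small that the $\varepsilon$-balls about the points of the orbit $\pi_1(X)\tilde x$ are disjoint. They have equal volume, so the number of orbit points in $B(\tilde x,R)$ is at most $\operatorname{Vol}B(\tilde x,R+\varepsilon)/\operatorname{Vol}B(\tilde x,\varepsilon)$, polynomial in $R$. A word of length $m$ in fixed generators moves $\tilde x$ by at most a constant times $m$, so the growth function is polynomially bounded.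

**(E4) For $i\ge1$, every eigenvalue $\mu$ of $g^*$ on $H^i(X;\mathbb C)$ satisfies $|\mu|\ge\lambda^i>1$.** Let $\alpha$ be a closed $i$-form with $[\alpha]\ne0$ and $g^*[\alpha]=\mu[\alpha]$, and let $Z$ be a smooth singular $i$-cycle with $\int_Z\alpha\ne0$. Let $Z_k$ be the transfer of $Z$ under the covering $g^k$: replace each simplex by the sum of its $d^k$ lifts. Then $Z_k$ is a cycle whose image under $g^k$ is $d^kZ$. Since $Dg^k$ expands every vector by at least $C\lambda^k$, it expands $i$-dimensional volume by at least $(C\lambda^k)^i$. So $\operatorname{vol}(Z_k)\le d^k\operatorname{vol}(Z)/(C\lambda^k)^i$. As $(g^k)^*\alpha-\mu^k\alpha$ is exact,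
$$d^k\Big|\int_Z\alpha\Big|=\Big|\int_{Z_k}(g^k)^*\alpha\Big|=|\mu|^k\Big|\int_{Z_k}\alpha\Big|\le|\mu|^k\,\|\alpha\|_\infty\,\frac{d^k\operatorname{vol}(Z)}{C^i\lambda^{ik}} .$$
Hence $0<|\int_Z\alpha|\le\mathrm{const}\cdot(|\mu|/\lambda^i)^k$ for all $k$, and $|\mu|\ge\lambda^i$.

## 4. One attractor, one repeller, and the basin between them

**Reduction to connected $M$.** Each defining bundle $N$ is connected and is mapped into itself by $f$ or $f^{-1}$, so the component of $M$ containing it is $f$-invariant. Let $M_0$ be any component of $M$. Its $f$-orbit is a closed invariant manifold, so it contains non-wandering points. Hence it meets some $S$, hence the corresponding connected $N$, and so it contains the component of that $N$. That component is $f$-invariant, so the orbit of $M_0$ is $M_0$ itself. So every component is $f$-invariant, and it satisfies the hypotheses by itself. From now on $M$ is connected.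

By (i), $\Omega(f)=S_1\cup S_2$ with one attractor $S_1$ (bundle $\pi:N_1\to X_1$, type $(p_1,q_1)$, expanding map $g_1$ of degree $d_1$) and one repeller $S_2$ (bundle $N_2\to X_2$, type $(p_2,q_2)$, $g_2$, $d_2$). By definition:

**(P1)** $f(N_1)\subset\operatorname{int}N_1$, and $f|_{N_1}$ maps fibers into fibers and covers $g_1$. The same holds for $f^{-1},N_2,g_2$. Also $S_1=\bigcap_hf^h(N_1)$ and $S_2=\bigcap_hf^{-h}(N_2)$, both decreasing intersections.

In particular $f(S_i)=S_i$ and $S_i\subset\operatorname{int}N_i$. Moreover $q_i\ge1$: if $q_i=0$, then $N_i=X_i$ and $e=g_i$ would be injective, against $d_i\ge2$. So $\partial N_i\ne\emptyset$. Since $p_i\ge1$ and $q_i\ge1$, already $n\ge2$.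

**Step 1: periodic points are dense in $S_i$, and $S_i$ is connected.** This prepares the proof that $S_1$ and $S_2$ are disjoint. For $g:X\to X$ the inverse limit $\varprojlim(X,g)$ is the space of sequences $(x_k)_{k\ge0}$ with $g(x_{k+1})=x_k$, and the *natural extension* of $g$ is the homeomorphism $(x_0,x_1,\dots)\mapsto(g(x_0),x_0,x_1,\dots)$. (For $z\mapsto z^2$ on the circle, a point is a point of the circle with a consistent choice of all its iterated square roots.) Consider
$$S_1\to\varprojlim(X_1,g_1),\qquad x\mapsto(\pi f^{-k}x)_{k\ge0}.$$
It is continuous and carries $f$ to the natural extension. It is injective, because two points with the same image $(x_k)$ lie in the common set $e^k((N_1)_{x_k})$ for every $k$, and these diameters tend to $0$. It is surjective: given $(x_k)$, we have $e((N_1)_{x_{k+1}})\subset(N_1)_{x_k}$, so the compact sets $e^k((N_1)_{x_k})$ are nested, and a point $x$ in all of them lies in $S_1$ and satisfies $\pi f^{-k}x=x_k$. A continuous bijection from a compact space to a Hausdorff space is a homeomorphism.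

Every neighborhood of $(x_k)$ contains one of the form $\{(y_k):y_K\in U\}$ with $U\subset X_1$ open, since $y_K$ determines $y_0,\dots,y_{K-1}$. By (E2), $U$ contains a periodic point $y$ of $g_1$. Put $y_K=y$ and continue backward along the periodic orbit of $y$; this gives a periodic point of the natural extension. So periodic points of $f$ are dense in $S_1$. Also $S_1$ is a decreasing intersection of compact connected sets, so it is connected. The same holds for $S_2$ with $f^{-1}$.

**Step 2: $S_1\cap S_2=\emptyset$.** Suppose not. Put $O=S_1\cap\operatorname{int}N_2$, an open subset of $S_1$. A periodic point $z\in O$ of period $r$ satisfies $z=f^{-jr}z\in f^{-jr}N_2$ for all $j$, so $z\in S_2$. Periodic points are dense in $O$ and $S_2$ is closed, so $O\subset S_2$. As $S_2\subset\operatorname{int}N_2$, we get $O=S_1\cap S_2$. This set is nonempty, open and closed in the connected set $S_1$, so $S_1\subset S_2$. By symmetry $S_1=S_2=:S$. The compacta $f^hN_1$ decrease to $S\subset\operatorname{int}N_2$, so $f^hN_1\subset N_2$ for some $h$. For $k\ge h$,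
$$N_1\subset f^{h-k}N_1=f^{-k}f^hN_1\subset f^{-k}N_2 ,$$
so $N_1\subset S$. Then $f(N_1)\supset f(S)=S\supset N_1$. This contradicts $f(N_1)\subset\operatorname{int}N_1$, since $\partial N_1\ne\emptyset$.

**Step 3: the basins.** The purpose is to describe the complements of $S_2$ and $S_1$.

**(P2)** $M\setminus S_2=\bigcup_{h\ge0}f^{-h}(\operatorname{int}N_1)$.

**(P2′)** $M\setminus S_1=\bigcup_{h\ge0}f^{h}(\operatorname{int}N_2)$.

**(P3)** $f^k(N_1)\cap N_2=\emptyset$ for all large $k$.

For (P2), let $x\in M$; then $\omega(x)\subset S_1\cup S_2$. If $\omega(x)$ meets $S_1\subset\operatorname{int}N_1$, some $f^hx$ lies in $\operatorname{int}N_1$. Otherwise $\omega(x)\subset S_2\subset\operatorname{int}N_2$, so $f^hx\in N_2$ for all $h\ge h_0$. Then $f^{h_0}x\in\bigcap_jf^{-j}N_2=S_2$ and $x\in S_2$. Conversely, if $x\in S_2\cap f^{-h}N_1$, then $\omega(x)\subset S_2$ by invariance and $\omega(x)\subset\bigcap_jf^jN_1=S_1$. So $\omega(x)=\emptyset$, which is absurd. This shows (P2), and even that $S_2$ misses every $f^{-h}N_1$. Statement (P2′) is (P2) for $f^{-1}$. Since $N_2\subset f(\operatorname{int}N_2)$, (P2′) gives $S_1\cap N_2=\emptyset$. As the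 compacta $f^kN_1$ decrease to $S_1$, (P3) follows.

**Step 4: the fundamental group of the basin.** Put
$$Y=M\setminus S_2,\qquad V_h=M\setminus\operatorname{int}f^{-h}(N_2).$$
Because $f^{-h-1}N_2\subset\operatorname{int}f^{-h}N_2$, we have $V_h\subset\operatorname{int}V_{h+1}$ and $\bigcup_hV_h=Y$. The $V_h$ are compact manifolds with boundary $f^{-h}\partial N_2$. On the other hand $Y$ is the increasing union of the connected open sets $f^{-h}(\operatorname{int}N_1)$, so $Y$ is connected. Under the diffeomorphisms $f^h:f^{-h}N_1\to N_1$ and $f^{h+1}:f^{-h-1}N_1\to N_1$, the inclusion $f^{-h}N_1\subset f^{-h-1}N_1$ becomes $f|_{N_1}=e$. Since $\pi$ is a homotopy equivalence, this is up to homotopy the covering $g_1:X_1\to X_1$. Every loop and every homotopy in $Y$ is compact, so it lies in some $f^{-h}(\operatorname{int}N_1)$. Hence: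

**(P4)** $\pi_1(Y)$ is an increasing union of copies of $\pi_1(X_1)$, each of index $d_1\ge2$ in the next. In particular $\pi_1(Y)$ is not finitely generated.

This is the $\mathbb Z[\frac12]$ of Section 1. Applied to $f^{-1}$, it says the same about $M\setminus S_1$.

## 5. Exchange of eigenvalues, and where orientation runs out

The sets $S_1$ and $S_2$ are complementary, so it is natural to play the expanding maps $g_1,g_2$ against each other by duality in $M$. The tool is the following lemma, which will also finish Theorem 2.

**Lemma 3.** Let $M$ be connected and orientable, and let $1\le j\le n-2$ with $H^j(M;\mathbb R)=H^{j+1}(M;\mathbb R)=0$. Then the eigenvalues of $g_2^*$ on $H^j(X_2;\mathbb R)$, with multiplicity, are up to one common sign those of $g_1^*$ on $H^{n-1-j}(X_1;\mathbb R)$.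

*Proof.* For a covering $g:X\to X$ of degree $d$, the transfer satisfies $g_*\circ\mathrm{tr}=d$ on real homology. So $g_*$ is onto the finite-dimensional space $H_*(X;\mathbb R)$ and is an isomorphism; dually $g^*$ is one. Hence all inclusions $f^{-h}N_1\subset f^{-h-1}N_1$ induce isomorphisms on real homology. In the limit $H_*(N_1;\mathbb R)\cong H_*(Y;\mathbb R)$, and dually $H^i(Y;\mathbb R)\cong H^i(X_1;\mathbb R)$, with $f^*$ corresponding to $g_1^*$.

Take the direct limit over $h$ of the cohomology sequences of the pairs $(M,f^{-h}N_2)$. The sets $V_h$ exhaust $Y$, and excising $S_2$ gives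
$$H^*(Y,Y\setminus V_h)\cong H^*(M,\operatorname{int}f^{-h}N_2)\cong H^*(M,f^{-h}N_2),$$
so the relative groups have limit $H_c^*(Y;\mathbb R)$. Write $\check H^j(S_2)=\varinjlim_hH^j(f^{-h}N_2;\mathbb R)$, the Čech cohomology of $S_2$. We get the exact, $f^*$-equivariant sequence
$$H^j(M;\mathbb R)\to\check H^j(S_2)\to H_c^{j+1}(Y;\mathbb R)\to H^{j+1}(M;\mathbb R),\tag{2}$$
whose middle arrow is an isomorphism by hypothesis. In the limit defining $\check H^j(S_2)$ the restriction maps correspond to $g_2^*$, hence are isomorphisms. So $\check H^j(S_2)\cong H^j(N_2;\mathbb R)\cong H^j(X_2;\mathbb R)$, where $(f^{-1})^*$ acts as $g_2^*$. So $f^*$ acts on $H_c^{j+1}(Y;\mathbb R)$ with eigenvalues inverse to those of $g_2^*$ on $H^j(X_2;\mathbb R)$.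

By Poincaré duality on the connected orientable manifold $Y$, the cup product $H_c^{j+1}(Y;\mathbb R)\times H^{n-1-j}(Y;\mathbb R)\to H_c^n(Y;\mathbb R)=\mathbb R$ is a perfect pairing of finite-dimensional spaces. The diffeomorphism $f|_Y$ acts on the target by $\pm1$. So the eigenvalues of $f^*$ on $H_c^{j+1}(Y;\mathbb R)$ are, up to a common sign, inverse to those of $g_1^*$ on $H^{n-1-j}(X_1;\mathbb R)$. Compare the two descriptions. $\square$

**The oriented case.** Let everything be oriented. By (iii), $M$ is a rational homology sphere and $p_1=p_2=p=n-2$. So Lemma 3 applies for all $1\le j\le p$ and relates $H^j(X_2)$ to $H^{p+1-j}(X_1)$. Suppose $p\ge2$. On $H^p(X_i;\mathbb R)=\mathbb R$ the map $g_i^*$ is $\pm d_i$. Taking $j=p$, we see that $H^1(X_1;\mathbb R)$ is a line on which $g_1^*=\pm d_2$. Taking $j=1$, $H^1(X_2;\mathbb R)$ is a line on which $g_2^*=\pm d_1$. By Poincaré duality on $X_1$, $H^{p-1}(X_1;\mathbb R)$ is a line, and its eigenvalue $b$ satisfies $|d_2b|=d_1$. Since $p-1\ge1$, (E4) gives $|b|>1$, so $d_1>d_2$. The same argument on $X_2$ gives $d_2>d_1$, a contradiction. So $p=1$ and $n=3$ in the oriented setting.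

**Where this stops.** If $X_1$ is not orientable, then $H^p(X_1;\mathbb R)=0$, Poincaré duality on $X_1$ has no untwisted form, and (iii) is not available. One would pass to the orientation double cover of $X_1$. But that cover must come from a cover of $M$, and we shall see that we cannot avoid the case where $M$ is simply connected. Then there is no cover to pass to.

Could one use cohomology twisted by the orientation character of $X_1$? That character lives on $\pi_1(Y)$. It does not extend to the simply connected $M$ if it is nontrivial, so the sequence (2), which linked the two sides, has no twisted version.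

The obstacle is not empty locally. Take the Klein bottle $K=\mathbb R^2/\langle a,b\rangle$ with $g=$ multiplication by $3$, and let $N$ be the quotient of $\mathbb R^2\times D^2$ by $(x,t,w)\sim(x+1,t,w)$ and $(x,t,w)\sim(-x,t+1,\bar w)$. The total space is orientable, since the second identification reverses two directions, but $K$ and the bundle are not. Put
$$e(x,t,w)=(3x,\,3t,\,\sigma(x,t)+\varepsilon w),\qquad\sigma(x,t)=\tfrac12(\sin2\pi t+i\sin\pi t)+\beta e^{2\pi ix}.$$
Since $\sigma(x+1,t)=\sigma(x,t)$ and $\sigma(-x,t+1)=\overline{\sigma(x,t)}$, $e$ descends to $N$. As $|\frac12(\sin2\pi t+i\sin\pi t)|\le\frac{\sqrt2}2<1$, it maps $N$ into $\operatorname{int}N$ for small $\beta,\varepsilon>0$.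

For injectivity, the nine preimages of $[3x,3t]$ are $[(-1)^kx+\frac i3,\,t+\frac k3]$ with $i,k\in\{0,1,2\}$. Transport their $\sigma$-values to the fiber over $(3x,3t)$, by conjugating when $k$ is odd. The first part becomes $F(\pi t+\frac{4\pi k}3)$ with $F(\varphi)=\frac12(\sin2\varphi+i\sin\varphi)$, because $(-1)^k\sin(\pi t+\frac{\pi k}3)=\sin(\pi t+\frac{4\pi k}3)$ and $\sin(2\pi t+\frac{2\pi k}3)=\sin(2\pi t+\frac{8\pi k}3)$. The second part becomes $\beta e^{2\pi i(x+(-1)^ki/3)}$, where $i$ in the fraction is the index. If $F(\varphi)=F(\varphi')$ with $\varphi\ne\varphi'$ mod $2\pi$, then $\varphi'=\pi-\varphi$ and $\sin2\varphi=0$, so $\{\varphi,\varphi'\}=\{0,\pi\}$ mod $2\pi$. Our angles differ by multiples of $\frac{2\pi}3$, so the three values of $F$ are distinct, by compactness at distance at least some $\delta>0$. For $\beta<\frac\delta4$, values with different $k$ are at distance at least $\frac\delta2$, and values with equal $k$ and different index are at distance $\sqrt3\,\beta$. For $\varepsilon$ small enough $e$ is injective. Its derivative is block triangular with invertible blocks, so it is an embedding. So non-oriented local models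 of type $(2,2)$ exist.

What survives is the twisted cohomology of the single manifold $Y$. Integrality can replace the missing second side: duality on $Y$ inverts eigenvalues, but the inverse of an integer $d\ge2$ is not an algebraic integer. This yields one geometric fact about $\partial N_2$ (Lemma 8 below), and then group theory takes over. First we need the fiber dimension and the fundamental group, without orientations.

## 6. The fibers are two-dimensional

**Proposition 4.** $q_1=q_2=2$, so $p_1=p_2=n-2\ge1$ and $n\ge3$.

We know $q_i\ge1$.

**Step 1: $q_i\ne1$.** This is the sign-change argument of Section 1 for arbitrary bases. Suppose $N\to X$ is an interval bundle and $e$ covers $g$, of degree $d\ge2$. Let $s$ be a section; it exists because the fibers are contractible. In each fiber $N_x$ lie exactly $d$ points $e(s(y))$, $y\in g^{-1}(x)$, distinct because $e$ is injective. Over a small connected open set that is evenly covered by $g$ and trivializes $N$, they are $d$ continuous real functions with distinct values, so their linear order, up to reversal, is locally constant. Let $E$ be the set of $y$ such that $e(s(y))$ is extreme (first or last)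 among the $d$ points of $N_{g(y)}$. Then $E$ is nonempty, open and closed in the connected $X$, so $E=X$. As a fiber has only two extreme points, $d=2$.

Let $L\to X$ be the double cover of fiber orientations. Each $e:N_y\to N_{g(y)}$ is monotone and carries orientations to orientations, so $L\cong g^*L$. Orienting $N_{g(y)}$ so that $e(s(y))$ is the larger of the two points gives a continuous section of $g^*L$. So $g^*L$ is trivial, hence $L$ is trivial, and the fibers can be oriented coherently. With such an orientation fixed, the set of $y$ for which $e(s(y))$ is the larger point is open and closed. It contains exactly one of the two preimages of each point, so it is neither empty nor all of $X$. This contradicts connectedness.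

**Step 2: $q_i\not\ge3$.** The aim is to contradict (P4). Since $q_2\ge2$, the sphere bundle $\partial N_2$ is connected. Each component of $V_h$ meets $\partial V_h=f^{-h}\partial N_2$, for otherwise it would be open and closed in the connected $M$ and not all of $M$. So $V_h$ is connected. Suppose $q_2\ge3$. Then the fiber sphere is simply connected and $\pi_1(\partial N_2)\to\pi_1(N_2)$ is an isomorphism. By van Kampen for $M=V_h\cup f^{-h}N_2$, the map $\pi_1(V_h)\to\pi_1(M)$ is an isomorphism for every $h$. These maps are compatible with $V_h\subset V_{h+1}$, so $\pi_1(Y)=\varinjlim\pi_1(V_h)\cong\pi_1(M)$ is finitely generated, contradicting (P4). For $q_1$ use $f^{-1}$. $\square$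

When $q_2=2$, $\pi_1(\partial N_2)\to\pi_1(N_2)$ has a kernel, generated by the circle fiber. This circle returns in Section 9. From now on $p:=n-2$.

## 7. The fundamental group of $M$ is finite

**Proposition 5.** $\pi_1(M)$ is finite.

**Step 1: $\pi_1(N_i)\to\pi_1(M)$ is onto.** This makes $\pi_1(M)$ virtually nilpotent. Since the fibers of $\partial N_2\to X_2$ are connected, $\pi_1(\partial N_2)\to\pi_1(N_2)$ is onto. By van Kampen, $\pi_1(M)$ is generated by the images of $\pi_1(V_h)$ and $\pi_1(f^{-h}N_2)$, and the latter comes from the common boundary. So $\pi_1(V_h)\to\pi_1(M)$ is onto, hence so is $\pi_1(Y)\to\pi_1(M)$. Now $\pi_1(Y)$ is the increasing union of the $\pi_1(f^{-h}N_1)$ and $\pi_1(M)$ is finitely generated, so $\pi_1(f^{-h}N_1)\to\pi_1(M)$ is onto for some $h$. Applying the diffeomorphism $f^h$ of $M$, we find that $\pi_1(N_1)\to\pi_1(M)$ is onto. By symmetry so is $\pi_1(N_2)\to\pi_1(M)$. By (E3), $\pi_1(M)$ is virtually nilpotent.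

**Step 2: a finite cover with first cohomology.** Suppose $\pi_1(M)$ is infinite. It has a nilpotent subgroup $H$ of finite index, infinite and finitely generated. The abelianization of $H$ is infinite: each lower central quotient is a quotient of a tensor power of the abelianization, so if the latter were finite, all these quotients and hence $H$ would be finite. Let $M'\to M$ be the finite cover with $\pi_1(M')=H$; then $H^1(M';\mathbb C)=\operatorname{Hom}(H,\mathbb C)\ne0$. The finitely generated group $\pi_1(M)$ has finitely many subgroups of the given index, and $f$ permutes their conjugacy classes. So some power $f^k$, $k\ge1$, preserves the class of $H$ and lifts to a diffeomorphism $f'$ of $M'$.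

**Step 3: the bundles lift.** We check that (E4) can be used on $M'$. The preimage $N_i'$ of $N_i$ in $M'$ is connected because $\pi_1(N_i)\to\pi_1(M)$ is onto. As $\pi:N_i\to X_i$ is a homotopy equivalence, the cover $N_i'\to N_i$ is pulled back from a finite cover $X_i'\to X_i$, so $N_i'$ is a disk bundle over $X_i'$ whose fibers are lifts of fibers. The group $\pi_1(N_i')$ is the preimage of $H$ in $\pi_1(N_i)$, so it maps onto $H=\pi_1(M')$. The map $f'$ sends $N_1'$ into itself, and it sends fibers, which are connected lifts of fibers, into fibers. So $f'|_{N_1'}$ covers a lift $g_1':X_1'\to X_1'$ of $g_1^k$, which is expanding for the lifted metric. Likewise $f'^{-1}|_{N_2'}$ covers an expanding $g_2'$.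

**Step 4: contradiction of eigenvalues.** Since $\pi_1(N_i')\to\pi_1(M')$ is onto, restriction gives injections $H^1(M';\mathbb C)\hookrightarrow H^1(N_i';\mathbb C)\cong H^1(X_i';\mathbb C)$. For $i=1$ they intertwine $f'^*$ with $g_1'^*$, and for $i=2$ they intertwine $(f'^{-1})^*$ with $g_2'^*$. By (E4), every eigenvalue of $f'^*$ on $H^1(M';\mathbb C)\ne0$ has modulus $>1$, and so does its inverse. This is absurd. $\square$

**Reduction to simply connected $M$.** The universal cover of $M$ is a finite cover. Pass to it, lift $f$ to a diffeomorphism, and replace $N_i,S_i,Y,V_h$ by their preimages. As in Step 3, the preimages of the $N_i$ are connected $D^2$-bundles over finite covers of the $X_i$, and the induced base maps are expanding, so they have degree at least $2$ by (E1). Statements (P1), (P2), (P2′) and (P3) are about sets and maps and lift. As before, $Y$ is the increasing union of the connected sets $f^{-h}(\operatorname{int}N_1)$, hence connected; $\partial N_2$ is a circle bundle over a connected base, hence connected; and $V_h$ is connected. The number $p=n-2$ has not changed.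

So in Sections 8 and 9, $M$ is simply connected, hence orientable. We write $X=X_1$, $g=g_1$, $d=d_1\ge2$, $\Gamma=\pi_1(X)$.

## 8. A twisted class that survives on $\partial N_2$

A homomorphism $w:\pi_1(W)\to\{\pm1\}$ defines a rank-one $\mathbb Z$-local system on $W$, in which transport along a loop $\gamma$ is multiplication by $w(\gamma)$. For the orientation character of a manifold $X$ it is called $\mathrm{or}$; put $\mathrm{or}_{\mathbb R}=\mathrm{or}\otimes\mathbb R$. An isomorphism between two such systems on a connected space is unique up to sign. Real sign systems are self-dual, so $H^i(W;o_{\mathbb R})=\operatorname{Hom}(H_i(W;o_{\mathbb R}),\mathbb R)$. Poincaré duality for an $m$-manifold $W$, compact or not, reads $H_c^i(W;A)\cong H_{m-i}(W;A\otimes\mathrm{or}_W)$. For the Klein bottle, $H_2(K;\mathbb R)\cong H^0(K;\mathrm{or}_{\mathbb R})=0$, but $H_2(K;\mathrm{or}_{\mathbb R})\cong H^0(K;\mathbb R)=\mathbb R$: the twisted system restores the fundamental class.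

**Step 1: the local system on $Y$.** We carry the orientation character $w_X:\Gamma\to\{\pm1\}$ over to $Y$. As $g$ is a local diffeomorphism, $w_X\circ g_*=w_X$. For a loop $\gamma\subset Y$, compactness and (P2) give $h\ge0$ with $f^h\gamma\subset N_1$; put $w(\gamma)=w_X(\pi f^h\gamma)$. Since $\pi f^{h+1}\gamma=g\pi f^h\gamma$, this does not depend on $h$, and $w\circ f_*=w$. Let $o$ be the corresponding $\mathbb Z$-local system on $Y$ and $o_{\mathbb R}=o\otimes\mathbb R$.

For every $h\in\mathbb Z$ we have $f^{-h}N_1\subset Y$, and there $o$ is the pullback of $\mathrm{or}$ by $\pi f^h$. For $h\ge0$ this is the definition. For $h=-k<0$, a loop in $f^kN_1$ is $f^k\delta$ with $\delta\subset N_1$, and $w(f^k\delta)=w_X(\pi f^k\delta)=w_X(g^k\pi\delta)=w_X(\pi\delta)$. Fix an isomorphism $o\cong f^*o$; then $f^*$ acts on $H^*(Y;o)$, $H^*_c(Y;o)$ and their real versions.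

**Step 2: the twisted cohomology of $Y$.** We compute it together with the action of $f^*$. By transfer, $g_*$ is onto on the finite-dimensional $H_*(X;\mathrm{or}_{\mathbb R})$, hence an isomorphism. So all inclusions $f^{-h}N_1\subset f^{-h-1}N_1$, $h\in\mathbb Z$, induce isomorphisms on $H_*(\cdot\,;o_{\mathbb R})$. Taking direct limits and dualizing, for all $h\in\mathbb Z$,
$$H^i(Y;o_{\mathbb R})\xrightarrow{\ \cong\ }H^i(f^{-h}N_1;o_{\mathbb R})\cong H^i(X;\mathrm{or}_{\mathbb R}),\tag{3}$$
where the first map is restriction and the second is inverse to $(\pi f^h)^*$. For $h=0$, $f^*$ corresponds to $\pm g^*$, and $g^*$ preserves the full lattice $\operatorname{im}\big(H^i(X;\mathrm{or})\to H^i(X;\mathrm{or}_{\mathbb R})\big)$. So $f^*$ has an integer matrix in a suitable basis: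

$$\text{the eigenvalues of } f^* \text{ on } H^i(Y;o_{\mathbb R}) \text{ are algebraic integers.}\tag{4}$$

For $i=p$ we have $H_p(X;\mathrm{or}_{\mathbb R})\cong\mathbb R$, spanned by the twisted fundamental class, and $g_*$ multiplies it by $\pm d$: with the identification $\mathrm{or}\cong g^*\mathrm{or}$ given by $Dg$, each of the $d$ preimages of a point counts $+1$. Hence
$$H^p(Y;o_{\mathbb R})\cong\mathbb R,\qquad f^*=\pm d\ \text{ on it}.\tag{5}$$

**Lemma 6.** The natural map $j:H_c^p(Y;o_{\mathbb R})\to H^p(Y;o_{\mathbb R})$ is zero.

*Proof.* This is where integrality meets duality. $Y$ is connected and orientable, $n-p=2$, and $o_{\mathbb R}\otimes o_{\mathbb R}=\mathbb R$. By Poincaré duality $H_c^p(Y;o_{\mathbb R})\cong H_2(Y;o_{\mathbb R})$, which is finite-dimensional by Step 2, and the cup product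
$$H_c^p(Y;o_{\mathbb R})\times H^2(Y;o_{\mathbb R})\to H_c^n(Y;\mathbb R)=\mathbb R$$
is a perfect pairing. It is preserved by $f^*$ up to a sign: the sign ambiguity of $o\cong f^*o$ disappears in $o\otimes o$, and the diffeomorphism $f|_Y$ acts on $H_c^n(Y;\mathbb R)$ by $\pm1$. So the eigenvalues of $f^*$ on $H_c^p(Y;o_{\mathbb R})$ are, up to a common sign, the inverses of those on $H^2(Y;o_{\mathbb R})$.

If $j\ne0$, then $j$ is an $f^*$-equivariant surjection onto a line on which $f^*=\pm d$, by (5). So $d$ or $-d$ is an eigenvalue on $H_c^p(Y;o_{\mathbb R})$, and $\frac1d$ or $-\frac1d$ is an eigenvalue on $H^2(Y;o_{\mathbb R})$. Since $d\ge2$, $\pm\frac1d$ is not an algebraic integer, contradicting (4). $\square$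

Let $V=V_0=M\setminus\operatorname{int}N_2$, a compact subset of $Y$ with $\partial V=\partial N_2$, and let $\alpha$ generate $H^p(Y;o_{\mathbb R})$.

**Lemma 7.** $\alpha|_{\partial N_2}\ne0$.

*Proof.* The idea is that a class vanishing on $\partial V$ could be cut off outside $V$ to a compactly supported class, which Lemma 6 would kill. All coefficients are $o_{\mathbb R}$. Suppose $\alpha|_{\partial V}=0$. Then $\alpha|_V$ is the image of some $\beta\in H^p(V,\partial V)$. Let $V^+$ be the union of $V$ and an open outer collar $\partial V\times[0,1)$ of $\partial V$ in $Y$. The set $Y\setminus V^+$ is closed and lies in the open set $Y\setminus V$, so excising it and retracting the collar gives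
$$H^p(Y,Y\setminus\operatorname{int}V)\cong H^p(V^+,\partial V\times[0,1))\cong H^p(V,\partial V).$$
Since $V$ is compact, there are natural maps $H^p(Y,Y\setminus\operatorname{int}V)\to H^p(Y,Y\setminus V)\to H_c^p(Y)$. By naturality, $H^p(V,\partial V)\to H^p(V)$ is the composite
$$H^p(V,\partial V)\to H_c^p(Y)\xrightarrow{\ j\ }H^p(Y)\to H^p(V).$$
As $j=0$, the image $\alpha|_V$ of $\beta$ is $0$. But $f^kN_1\subset V$ for large $k$ by (P3), and $\alpha|_{f^kN_1}\ne0$ by (3) with $h=-k$. This is a contradiction. $\square$

**Lemma 8.** By compactness and (P2), $V\subset f^{-l}(\operatorname{int}N_1)$ for some $l\ge0$. Let $c=\pi\circ f^l|_V:V\to X$. Then $P:=c_*\pi_1(\partial N_2)$ has finite index in $\Gamma$.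

*Proof.* We turn the nonvanishing class into a statement about groups. By (3) with $h=l$, $\alpha|_V=c^*a$ for some $a\in H^p(X;\mathrm{or}_{\mathbb R})$. By Lemma 7, $(c|_{\partial N_2})^*a\ne0$. Suppose $P$ has infinite index. Then $c|_{\partial N_2}$ lifts to the connected cover $\hat X\to X$ with group $P$, which is a noncompact $p$-manifold. So $(c|_{\partial N_2})^*a$ factors through $H^p(\hat X;\mathrm{or}_{\mathbb R})$. But $H_p(\hat X;\mathrm{or}_{\mathbb R})\cong H_c^0(\hat X;\mathbb R)=0$, since a locally constant function with compact support on a connected noncompact space is zero. So the dual space $H^p(\hat X;\mathrm{or}_{\mathbb R})$ is $0$, a contradiction. $\square$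

## 9. One circle normally generates, so $p=1$

Since $M$ is simply connected, filling in the circle fiber of $\partial N_2$ kills all of $\pi_1(V)$. Combined with Lemma 8 this is very restrictive. In the simplest case $\Gamma=\mathbb Z^p$, a finite-index subgroup $Q$ of $\Gamma$ will be the normal closure of one element $\mu$. As $\Gamma$ is abelian, $Q=\langle\mu\rangle$ is cyclic, whereas $Q\cong\mathbb Z^p$. So $p=1$. The general case reduces to this one.

**Proposition 9.** $p=1$, hence $n=3$.

**Step 1: normal generation.** We transfer simple connectivity of $M$ to $\Gamma$. Let $m\in\pi_1(\partial N_2)$ be the class of a circle fiber of $\partial N_2\to X_2$. By the exact sequence of this fibration, $\pi_1(\partial N_2)\to\pi_1(X_2)=\pi_1(N_2)$ is onto with kernel $\langle m\rangle$; in particular $\langle m\rangle$ is normal in $\pi_1(\partial N_2)$. So gluing $N_2$ to $V$ adds exactly the relation $m=1$, and by van Kampen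
$$1=\pi_1(M)=\pi_1(V)/\langle\langle m\rangle\rangle .$$
Put $Q=c_*\pi_1(V)\subset\Gamma$ and $\mu=c_*(m)$. Then $Q$ is the normal closure of $\mu$ in $Q$. Since $P\subset Q\subset\Gamma$, Lemma 8 shows that $P$ has finite index in $Q$ and $Q$ has finite index in $\Gamma$.

**Step 2: $\mu$ has a finite-index centralizer in $Q$.** As $\langle m\rangle$ is normal in $\pi_1(\partial N_2)$, $P$ normalizes $\langle\mu\rangle$. This group is trivial or infinite cyclic because $\Gamma$ is torsion-free by (E2). Its automorphism group has order at most $2$, so a subgroup of $P$ of index at most $2$ centralizes $\mu$. As $P$ has finite index in $Q$, the centralizer of $\mu$ in $Q$ has finite index in $Q$.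

**Step 3: $Q=\langle\mu\rangle$.** By Step 2, $\mu$ has finitely many conjugates in $Q$, each with a finite-index centralizer, and together they generate $Q$. The intersection of these finitely many centralizers is the center of $Q$, so the center has finite index. By Schur's theorem (a group whose center has finite index has finite commutator subgroup) $[Q,Q]$ is finite. As $Q$ is torsion-free, $[Q,Q]=1$. So $Q$ is abelian and, being the normal closure of $\mu$, equals $\langle\mu\rangle$.

**Step 4: the dimension of $X$.** The cover of $X$ corresponding to $Q$ is finite. So it is a closed $p$-manifold, aspherical by (E2), with trivial or infinite cyclic fundamental group, hence homotopy equivalent to a point or to $S^1$. Its $H_p(\,\cdot\,;\mathbb Z/2)$ is nonzero and $p\ge1$. Hence $p=1$ and $n=p+2=3$. $\square$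

## 10. Dimension three, lens spaces, and equal degrees

**Proof of Theorem 1.** Suppose $f$ exists on a closed $n$-manifold. After the reduction to connected $M$ in Section 4, Proposition 4 gives $q_1=q_2=2$. Proposition 5 lets us pass to a simply connected $M$ of the same dimension, and Proposition 9 gives $n=3$. Conversely, by (ii), lens spaces, for example $S^3$, carry such a diffeomorphism. So the set of all such $n$ is $\{3\}$. $\blacksquare$

**Proof of Theorem 2.** If $M$ is a lens space with finite $\pi_1$, it carries such an $f$ by (ii). Conversely, let $M$ be closed and connected and carry such an $f$.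

**Step 1: $M$ is a lens space with finite $\pi_1$, and the bases are circles.** By Theorem 1, $n=3$, and by Proposition 4 the bases have dimension $n-2=1$; being closed and connected, they are circles. By Proposition 5, $\pi_1(M)$ is finite. A closed connected non-orientable 3-manifold satisfies $0=\chi=1-b_1+b_2$, because $b_3=0$. So $b_1\ge1$ and its fundamental group is infinite. Hence $M$ is orientable, and by (ii) it is a lens space, with finite $\pi_1$. The $N_i$ are $D^2$-bundles over $S^1$ with orientable total space, that is, solid tori $S^1\times D^2$.

**Step 2: the degrees agree.** Since $\pi_1(M)$ is finite, $H^1(M;\mathbb R)=0$, and by Poincaré duality $H^2(M;\mathbb R)=0$. So Lemma 3 applies with $n=3$ and $j=1$: up to sign, the eigenvalue of $g_2^*$ on $H^1(X_2;\mathbb R)=\mathbb R$ equals that of $g_1^*$ on $H^1(X_1;\mathbb R)=\mathbb R$. For a covering of the circle of degree $d_i$ this eigenvalue is $\pm d_i$. Hence $d_1=d_2$. $\blacksquare$
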